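# Eigenvalues of the generalized Gauss–Kuzmin–Wirsing operator

## 1. One inverse branch of the Gauss map

Let $\phi=\frac{\sqrt5-1}2$, so that $\phi=\frac1{1+\phi}$ and $1-\phi=\phi^2$. Consider the operator
$$(\mathcal B f)(x)=\frac1{(1+x)^2}\,f\Big(\frac1{1+x}\Big).$$
Let us find its eigenvalues by hand. Try $f_0(x)=(x+1+\phi)^{-2}$. Since $1+\phi=1/\phi$,
$$\frac1{1+x}+1+\phi=\frac{1+(1+x)/\phi}{1+x}=\frac{x+1+\phi}{\phi(1+x)},$$
so $\mathcal Bf_0=\phi^2f_0$. Next try $f_1(x)=(x-\phi)(x+1+\phi)^{-3}$. Since $\frac1{1+x}-\phi=\frac{\phi^2-\phi x}{1+x}=-\phi\,\frac{x-\phi}{1+x}$,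
$$\mathcal Bf_1(x)=\frac1{(1+x)^2}\cdot\Big(-\phi\,\frac{x-\phi}{1+x}\Big)\cdot\frac{\phi^3(1+x)^3}{(x+1+\phi)^3}=-\phi^4f_1(x).$$
The pattern is $\phi^2,-\phi^4,\phi^6,\dots$

The same works for every positive integer $p$. Put $\psi_k(x)=\frac p{k+x}$ and
$$(\mathcal B_pf)(x)=\frac p{(p+x)^2}f\Big(\frac p{p+x}\Big).$$
The fixed points of $\psi_p$ are the roots of $x^2+px-p=0$, namely $\phi=\phi_p=\frac{\sqrt{p^2+4p}-p}2$ and $\phi'=-(p+\phi)$. Throughout these notes
$$\lambda:=\frac{\phi^2}p=1-\phi\in(0,1),\qquad c:=\sqrt{p^2+4p}=p+2\phi.\tag{1}$$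
(The polynomial $x^2+px-p$ is $-p<0$ at $0$ and $1>0$ at $1$, so $0<\phi<1$.) From $p+\phi=p/\phi$ and $p+\phi'=-\phi$ we get
$$\psi_p(x)-\phi=\frac{p(\phi-x)}{(p+x)(p+\phi)}=-\phi\,\frac{x-\phi}{p+x},\qquad \psi_p(x)-\phi'=\frac{p(\phi'-x)}{(p+x)(p+\phi')}=\frac p\phi\cdot\frac{x-\phi'}{p+x}.$$
Hence, for
$$f_n(x)=\frac{(x-\phi)^n}{(x-\phi')^{n+2}},\qquad \mathcal B_pf_n=p\,(-\phi)^n\Big(\frac\phi p\Big)^{n+2}f_n=(-1)^n\lambda^{n+1}f_n\qquad(n\ge0).\tag{2}$$
There are no other eigenvalues on functions holomorphic near $[0,1]$. Indeed $\psi_p'(\phi)=-\lambda$ and the weight $\frac p{(p+x)^2}$ equals $\lambda$ at $\phi$. So if $f=a(x-\phi)^n+\cdots$ with $a\ne0$, then $\mathcal B_pf=\lambda(-\lambda)^na(x-\phi)^n+\cdots$, and an eigenfunction that vanishes to order $n$ at $\phi$ has eigenvalue $(-1)^n\lambda^{n+1}$.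

Now $\mathcal B_p$ is only the first term of an infinite series. The generalized Gauss map is $T_p(0)=0$, $T_p(x)=\{p/x\}$ for $0<x\le1$, where $\{\cdot\}$ is the fractional part; $T_1$ is the classical Gauss map. Its inverse branches are $\psi_k$, $k\ge p$, and its transfer operator, the generalized Gauss–Kuzmin–Wirsing operator, is
$$(\mathcal G_pf)(x)=\sum_{T_p(y)=x}\frac{f(y)}{|T_p'(y)|}=\sum_{k\ge p}\frac p{(k+x)^2}\,f\Big(\frac p{k+x}\Big).$$
One of its eigenfunctions can be checked by hand: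
$$\mathcal G_p\Big(\frac1{p+\cdot}\Big)(x)=\sum_{k\ge p}\frac p{(k+x)^2}\cdot\frac{k+x}{p(k+x)+p}=\sum_{k\ge p}\Big(\frac1{k+x}-\frac1{k+x+1}\Big)=\frac1{p+x}.$$
So $1$ is an eigenvalue of $\mathcal G_p$ (it is the leading one), whereas the leading eigenvalue of $\mathcal B_p$ is $\lambda$, which is about $0.38$ for $p=1$. At the top of the spectrum the branches $k>p$ matter a great deal. What do they do to the $n$-th eigenvalue $\Lambda_p(n)$ when $n$ is large? The question, posed in Peng Sun, "A Generalization of the Gauss-Kuzmin-Wirsing constant", arXiv:1706.04565 (2017), is whether for every positive integer $p$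
$$\lim_{n\to\infty}\frac{\Lambda_p(n)}{(-1)^{n-1}p^{-n}\phi_p^{2n}}=1 .$$
The denominator is $(-1)^{n-1}\lambda^n$, the $n$-th eigenvalue of the single branch $\mathcal B_p$. So we ask whether all the other branches together disappear, to leading order, from the tail of the spectrum. For $p=1$ a result of Alkauskas says $(-1)^{n-1}\Lambda_1(n)=\phi^{2n}+C\phi^{2n}/\sqrt n+d(n)\phi^{2n}/n$ with a known constant $C$ and a bounded function $d$. The answer is yes for every $p$.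

## 2. Function spaces and the two theorems

Let $I=[0,1]$ and let $\mathcal O(I)$ be the space of germs on $I$ of functions holomorphic near $I$ (two functions are identified if they agree near $I$). The operator $\mathcal G_p$ acts on it. Indeed $\psi_k(I)\subset I$, and at distance less than $\frac12$ from $I$ we have $|\psi_k'|\le p/(p-\frac12)^2\le4$. So if $f$ is holomorphic and bounded on the $r$-neighborhood of $I$, $r\le1$, then every $\psi_k$ maps the $\frac r4$-neighborhood into the $r$-neighborhood, and the series for $\mathcal G_pf$ converges uniformly there because $\sum_k p\,(k-\frac12)^{-2}<\infty$.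

**Convention.** $\mathcal G_p$ acts on a space of functions holomorphic on a neighborhood of $I$, where it is compact. The multiplicity of an eigenvalue $\Lambda\neq0$ is the dimension of $\bigcup_j\ker(\mathcal G_p-\Lambda)^j$. The eigenvalues $\Lambda_p(1),\Lambda_p(2),\dots$ are listed by non-increasing modulus, with multiplicity.

An example of such a space: functions holomorphic in the disc with diameter $(-\frac12,\frac52)$ and continuous on its closure. The Möbius maps $\psi_k$ are real, so they map the larger disc with diameter $(-0.55,2.55)$ into the disc with diameter $(0,2.3)$, because $\frac p{p-0.55}\le\frac1{0.45}<2.3$. Thus $\mathcal G_p$ maps bounded sets to sets of functions uniformly bounded on the larger disc, and it is compact by Montel's theorem. We shall see in Section 3 that the eigenvalues do not depend on the choice: for $\Lambda\ne0$ the generalized eigenvectors in $\mathcal O(I)$ are all holomorphic in $\{\mathrm{Re}\,x>-p\}$.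 So every space of holomorphic functions on a connected neighborhood of $I$ which contains these functions, and on which $\mathcal G_p$ is compact, gives the same nonzero eigenvalues with the same multiplicities.

**Theorem A.** For every integer $p\ge1$,
$$(-1)^{n-1}\Lambda_p(n)=\lambda^n\big(1+O(n^{-1/2})\big)\qquad(n\to\infty),$$
so the limit in question is $1$. Moreover $|\Lambda_p(n)|\ge\lambda^n$ for all $n\ge1$.

**Theorem B.** For every integer $p\ge1$,
$$(-1)^{n-1}\Lambda_p(n)=\lambda^n\Big(1+\frac{C_p}{\sqrt n}+o(n^{-1/2})\Big),\qquad C_p=\frac{(p^2+4p)^{1/4}\,\zeta(3/2)}{2\sqrt\pi}>0 .$$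

For $p=1$ one finds $C_1\approx1.10$. The convergence in Theorem A is therefore slow.

Three standard tools will be used constantly.

**Max–min principle.** Let $A$ be compact and self-adjoint, with positive eigenvalues $\alpha_1\ge\alpha_2\ge\cdots$. If $\langle Av,v\rangle\ge\alpha|v|^2$ with $\alpha>0$ on a subspace of dimension $j$, then $\alpha_j$ exists and $\alpha_j\ge\alpha$. If $\langle Av,v\rangle\le\beta|v|^2$ with $\beta\ge0$ on a closed subspace of codimension at most $j-1$ and $\alpha_j$ exists, then $\alpha_j\le\beta$.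

**Schur test.** If all absolute row sums of a matrix are at most $a$ and all absolute column sums at most $b$, its norm on $\ell^2$ is at most $\sqrt{ab}$.

**Two-by-two bound.** If $a>b$, the largest eigenvalue $x$ of $\begin{pmatrix}a&e\\e&b\end{pmatrix}$ satisfies $x\le a+\frac{e^2}{a-b}$. Indeed $(x-a)(x-b)=e^2$ and $x\ge a$, so $x-a=\frac{e^2}{x-b}\le\frac{e^2}{a-b}$ unless $e=0$, when $x=a$.

## 3. The Laplace transform turns $\mathcal G_p$ into a symmetric kernel

Put $h(s)=\dfrac1{1-e^{-s}}=1+\dfrac1{e^s-1}$ for $s>0$. Two inequalities carry much of the talk: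
$$1\le h(s)\le1+\frac1s.\tag{3}$$

**Step 1: the kernels.** We treat $\mathcal G_p$ and the single branch $\mathcal B_p$ together. Let $m(s)=\sum_ke^{-ks}$, summed over the branches used. So $m(s)=e^{-ps}h(s)$ for $\mathcal G_p$ and $m(s)=e^{-ps}$ for $\mathcal B_p$. On $L^2(0,\infty)$ consider the operator with kernel
$$\sqrt p\,\sqrt{m(s)m(t)}\,J_1(2\sqrt{pst}),\qquad J_1(x)=\sum_{j\ge0}\frac{(-1)^j}{j!\,(j+1)!}\Big(\frac x2\Big)^{2j+1}.$$
Call it $K$ for $m=e^{-ps}h$ and $K_0$ for $m=e^{-ps}$. From $J_1(x)=\frac x\pi\int_{-1}^1\sqrt{1-t^2}\cos(xt)\,dt$ we have $|J_1(x)|\le\frac x2$ for $x\ge0$, so the kernel is at most $p\sqrt{s\,m(s)\,t\,m(t)}$ in modulus. By (3), $s\,m(s)\le(1+s)e^{-ps}$ is integrable. Hence both operators are Hilbert–Schmidt, real and symmetric. Also define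
$$(Vg)(x)=\int_0^\infty e^{-sx}\sqrt{s\,m(s)}\,g(s)\,ds,$$
called $V$ for $\mathcal G_p$ and $V_0$ for $\mathcal B_p$. By Cauchy–Schwarz $Vg$ is holomorphic in $\mathrm{Re}\,x>-p/2$, and $V$ is injective by uniqueness of Laplace transforms.

**Step 2: intertwining.** We show
$$\mathcal G_pV=VK,\qquad\mathcal B_pV_0=V_0K_0.\tag{4}$$
For $\mathrm{Re}\,z>0$ and $a>0$, integrate the series $(s/a)^{1/2}J_1(2\sqrt{as})=\sum_j\frac{(-1)^ja^js^{j+1}}{j!(j+1)!}$ against $e^{-zs}$. This is allowed termwise since the sum of absolute values integrates to $(\mathrm{Re}\,z)^{-2}e^{a/\mathrm{Re}\,z}$. The result is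
$$\int_0^\infty e^{-zs}(s/a)^{1/2}J_1(2\sqrt{as})\,ds=\sum_j\frac{(-1)^ja^j}{j!}z^{-j-2}=z^{-2}e^{-a/z}.$$
Take $a=pt$, $z=k+x$, multiply by $p$ and sum over the branches $k$:
$$\sum_k\frac p{(k+x)^2}e^{-tp/(k+x)}=\int_0^\infty e^{-sx}m(s)\sqrt{ps/t}\,J_1(2\sqrt{pst})\,ds\qquad(\mathrm{Re}\,x>-p).$$
The exchange is justified by $\sqrt{ps/t}\,|J_1(2\sqrt{pst})|\le ps$ and the integrability of $e^{-s\,\mathrm{Re}\,x}s\,m(s)$. Now multiply by $\sqrt{t\,m(t)}\,g(t)$ and integrate over $t$. On the left, sum and integral may be exchanged because $\mathrm{Re}\frac p{k+x}>0$ and $\sum_k|k+x|^{-2}<\infty$, and we get the operator applied to $Vg$. On the right, Fubini applies by the same bound $ps$. Since $m(s)\sqrt{ps/t}\,\sqrt{t\,m(t)}=\sqrt{s\,m(s)}\cdot\sqrt p\sqrt{m(s)m(t)}$, we get $V$ applied to the kernel operator. This is (4).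

**Step 3: no eigenvector is lost.** The intertwining gives eigenfunctions of $\mathcal G_p$ from those of $K$. We need the converse, and we need generalized eigenvectors too.

**Lemma 1.** For $\Lambda\ne0$ and $j\ge1$: $\{f\in\mathcal O(I):(\mathcal G_p-\Lambda)^jf=0\}=V\ker(K-\Lambda)$.

*Proof.* "$\supseteq$" follows from (4). Let $(\mathcal G_p-\Lambda)^jf=0$ with $f$ holomorphic on an open $U\supset I$.

*First, iterating $\mathcal G_p$ extends $f$ to a half-plane.* Let $\Omega=\{\mathrm{Re}\,x>-\frac12\}$. Each $\psi_k$ maps $\Omega$ into the disc with diameter $(0,\frac p{p-1/2})$, whose diameter is at most $2$ and which lies in $\{\mathrm{Re}\,x>0\}$. On $\{\mathrm{Re}\,x\ge0\}$ two branches together contract: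
$$(\psi_k\circ\psi_l)'(x)=\frac{p^2}{(k(l+x)+p)^2},\qquad|k(l+x)+p|\ge kl+p\ge p^2+p,$$
so $|(\psi_k\circ\psi_l)'|\le\frac1{(p+1)^2}\le\frac14$. Hence for $N=2M+1$ every image $\psi_{k_1}\circ\cdots\circ\psi_{k_N}(\Omega)$ has diameter at most $2\cdot4^{-M}$. It meets $I$ because $\psi_k(I)\subset I$. For $M$ large all these images lie in one compact subset of $U$. The weights satisfy $|p/(k+y)^2|\le p/(k-\frac12)^2$ for $y\in\Omega$, which is summable over $k$. So the $N$-fold series for $\mathcal G_p^Nf$ converges uniformly on $\Omega$, and $F:=\mathcal G_p^Nf$ extends to a holomorphic function on $\Omega$.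

*Second, $\mathcal G_pF$ is in the range of $V$.* Put $f_1(z)=pz^{-2}F(p/z)$. Since $p/z\in\Omega$ exactly when $z\ne0$ lies outside the closed disc with diameter $[-2p,0]$, $f_1$ is holomorphic outside this disc, and $f_1(z)=O(z^{-2})$ at $\infty$. Let $0<\varepsilon<p/8$ and let $\Gamma$ be the circle $|z+p|=p+\varepsilon$, on which $\mathrm{Re}\,z\le\varepsilon$. Define
$$b(s)=\frac1{2\pi i}\oint_\Gamma e^{zs}f_1(z)\,dz .$$
Then $b$ is entire, $b(0)=0$ because $f_1=O(z^{-2})$, and $|b'(s)|\le C_be^{\varepsilon s}$ for $s\ge0$. So $|b(s)|\le C_b\,s\,e^{\varepsilon s}$. For $\mathrm{Re}\,z>\varepsilon$,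
$$\int_0^\infty e^{-zs}b(s)\,ds=\frac1{2\pi i}\oint_\Gamma\frac{f_1(\zeta)}{z-\zeta}\,d\zeta=f_1(z)$$
by Cauchy's formula in the exterior domain (the integral over a large circle tends to $0$). Hence near $I$
$$\mathcal G_pF(x)=\sum_{k\ge p}f_1(k+x)=\int_0^\infty e^{-sx}m(s)b(s)\,ds=(Vg_1)(x),\qquad g_1=\sqrt{m/s}\;b ,$$
and $|g_1|^2\le C_b^2\,s\,m(s)e^{2\varepsilon s}$ is integrable since $2\varepsilon<p$. So $g_1\in L^2$.

*Third, return to $f$.* We have $\mathcal G_p^{N+1}f=Vg_1$. The polynomial $(X-\Lambda)^j$ has nonzero constant term, so $(\mathcal G_p-\Lambda)^jf=0$ gives $f=q(\mathcal G_p)\mathcal G_pf$ for some polynomial $q$. Iterating, $f=q(\mathcal G_p)^{N+1}\mathcal G_p^{N+1}f=Vg$ with $g=q(K)^{N+1}g_1\in L^2$. Now $V(K-\Lambda)^jg=0$, so $(K-\Lambda)^jg=0$. As $K$ is self-adjoint, $(K-\Lambda)g=0$. $\square$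

These functions satisfy $f=\Lambda^{-1}\mathcal G_pf$ and are holomorphic in $\mathrm{Re}\,x>-p/2$. If $\mathrm{Re}\,x>-p$, then $\mathrm{Re}\frac p{k+x}>0$, so the series for $\mathcal G_pf$ converges locally uniformly in $\mathrm{Re}\,x>-p$, and $f$ is holomorphic there. This proves the independence of the space announced in Section 2, and:

$$\text{the nonzero eigenvalues of }\mathcal G_p\text{ are exactly those of }K\text{, with multiplicity.}\tag{5}$$

Since $K$ is real and symmetric, everything from here on takes place in the real space $L^2(0,\infty)$. Let $\mu_1^+\ge\mu_2^+\ge\cdots$ be the positive eigenvalues of $K$ and $-\mu_1^-\le-\mu_2^-\le\cdots$ the negative ones. There will turn out to be infinitely many of each (Lemma 3).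

## 4. Laguerre polynomials diagonalize the single branch

Comparing the two choices of $m$ in Section 3,
$$K(s,t)=\sqrt{h(s)}\,K_0(s,t)\,\sqrt{h(t)},\qquad K_0(s,t)=\sqrt p\,e^{-p(s+t)/2}J_1(2\sqrt{pst}).\tag{6}$$
So the infinitely many extra branches have become one multiplication operator, $h$.

Recall the Laguerre polynomials $L_n^{(1)}$, with
$$\sum_{n\ge0}L_n^{(1)}(x)r^n=(1-r)^{-2}e^{-xr/(1-r)},\qquad\int_0^\infty L_n^{(1)}L_k^{(1)}\,xe^{-x}dx=(n+1)\,\delta_{nk}$$
($\delta_{nk}$ being the Kronecker symbol) and leading coefficient $(-1)^n/n!$; for instance $L_0^{(1)}=1$, $L_1^{(1)}(x)=2-x$. Put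
$$w(s)=se^{-cs},\qquad\ell_n(s)=\frac c{\sqrt{n+1}}L_n^{(1)}(cs),\qquad e_n=\sqrt w\,\ell_n,\qquad d_n=(-1)^n\lambda^{n+1}.$$
The $\ell_n$ are orthonormal in $L^2(w\,ds)$.

**Density of polynomials.** If $0<\omega(s)\le(1+s)e^{-cs}$ on $(0,\infty)$, polynomials are dense in $L^2(\omega\,ds)$. For if $f$ is orthogonal to them, then $\int e^{i\zeta s}f\omega\,ds$ is analytic in $|\mathrm{Im}\,\zeta|<c/2$ (Cauchy–Schwarz) with all derivatives $0$ at $\zeta=0$, so it vanishes identically and $f=0$. With $\omega=w$: $(e_n)$ is an orthonormal basis of $L^2(0,\infty)$.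

**A bound on $e_n$.** For $|r|<1$ we have $\mathrm{Re}\frac r{1-r}=\mathrm{Re}\frac1{1-r}-1>-\frac12$. Cauchy's estimate for the generating function on $|r|=\frac k{k+1}$ (and $L_0^{(1)}=1$) gives, for $x\ge0$,
$$|L_k^{(1)}(x)|\le\Big(1+\frac1k\Big)^k(k+1)^2e^{x/2}\le e\,(k+1)^2e^{x/2},\qquad\text{so}\qquad|e_k(s)|\le e\,c\,(k+1)^{3/2}\sqrt s.\tag{7}$$

**Lemma 2.** $K_0e_n=d_ne_n$ for all $n\ge0$, and $K_0(s,t)=\sum_{n\ge0}d_ne_n(s)e_n(t)$ for all $s,t>0$, absolutely convergent.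

*Proof.* The purpose is to recognize the functions $f_n$ of Section 1. Since $\frac{p+c}2=p+\phi$,
$$(V_0e_n)(x)=\frac c{\sqrt{n+1}}\int_0^\infty e^{-Xs}\,s\,L_n^{(1)}(cs)\,ds,\qquad X=x+p+\phi=x-\phi'.$$
Let $\mathrm{Re}\,x>-\frac p2$, so that $\mathrm{Re}\,X>\frac c2$. By (7) we may multiply by $r^n$, $|r|<1$, and sum under the integral:
$$\sum_nr^n\int_0^\infty e^{-Xs}sL_n^{(1)}(cs)\,ds=\frac{(1-r)^{-2}}{\big(X+\frac{cr}{1-r}\big)^2}=\frac1{\big(X-(X-c)r\big)^2}=\sum_n(n+1)\frac{(X-c)^n}{X^{n+2}}r^n.$$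
Here $X-c=x-\phi$. So $V_0e_n=c\sqrt{n+1}\,f_n$ with $f_n$ from (2). By (4) and (2), $V_0K_0e_n=\mathcal B_pV_0e_n=d_nV_0e_n$, and injectivity of $V_0$ gives $K_0e_n=d_ne_n$. Hence the series $\sum d_ne_n(s)e_n(t)$ equals $K_0$ in $L^2$. By (7) it converges absolutely and locally uniformly, so its sum is continuous and equals the continuous function $K_0$ everywhere. $\square$

**Lemma 3.** $\mu_j^+\ge\lambda^{2j-1}$ and $\mu_j^-\ge\lambda^{2j}$ for all $j\ge1$. Hence $|\Lambda_p(n)|\ge\lambda^n$ for all $n\ge1$.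

*Proof.* For $f\in\mathrm{span}(e_0,e_2,\dots,e_{2j-2})$ let $v=h^{-1/2}f$. Then $\|v\|\le\|f\|$ since $h\ge1$, and by (6)
$$\langle Kv,v\rangle=\langle K_0f,f\rangle\ge\lambda^{2j-1}\|f\|^2\ge\lambda^{2j-1}\|v\|^2 .$$
These $v$ form a space of dimension $j$; apply max–min. For $\mu_j^-$ use $e_1,e_3,\dots,e_{2j-1}$ and $-K$. Together, at least $n$ eigenvalues have modulus $\ge\lambda^n$: those $\mu_j^+$ with $2j-1\le n$ and those $\mu_j^-$ with $2j\le n$. Use (5). $\square$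

This is the last claim of Theorem A. The upper bound is the hard part.

## 5. Where perturbation of the single branch stops

A sensible person now perturbs. Additively, $K=K_0+(K-K_0)$, and Weyl's inequality bounds the shift of the $j$-th positive eigenvalue by $\|K-K_0\|$. This is a fixed positive number, while the eigenvalues in question tend to $0$ exponentially. So no relative accuracy comes out.

Multiplicatively, one can try to reverse Lemma 3. If $\sqrt h\,v\perp e_0,e_2,\dots,e_{2j-4}$, then $\langle Kv,v\rangle\le\lambda^{2j-1}\|\sqrt h\,v\|^2$, and we would like to bound this by a constant times $\lambda^{2j-1}\|v\|^2$. The step fails because $h(s)\ge1/s$ is unbounded at $0$ (from $1-e^{-s}\le s$). Even a bounded $h$ would give only a constant factor, not a ratio tending to $1$.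

One can instead compute the matrix of $K$ in the basis $(e_n)$ and hope that it is close to diagonal. Here
$$\langle Ke_n,e_n\rangle=\sum_kd_k\,\langle\sqrt h\,e_k,e_n\rangle^2,$$
and for this to be understood term by term at the scale $\lambda^{n+1}$, the term $k=0$ should not exceed that scale. But it does. Let $a_n=\langle\sqrt h\,e_0,e_n\rangle=c\int\sqrt h\,\ell_nw$. If $\sum|a_n|(n+1)^{3/2}$ were finite, then by (7), that is $|\ell_n(s)|\le ec(n+1)^{3/2}e^{cs/2}$, the series $\sum a_n\ell_n$ would converge uniformly on bounded intervals to a continuous function on $[0,\infty)$ equal to $c\sqrt h$ almost everywhere. But $\sqrt h$ is unbounded at $0$. So the sum is infinite, $|a_n|\ge(n+1)^{-3}$ for infinitely many $n$, and the single term $d_0a_n^2\ge\lambda(n+1)^{-6}$ exceeds $\lambda^{n+1}$ by far. The large low modes $d_0,d_1,\dots$ leak into every diagonal entry.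

The way out is to choose a basis in which this leakage is exactly zero. The obstruction is the number $\int\ell_k\cdot(\text{$n$-th basis polynomial})\cdot(\text{weight})$ for $k<n$. If the $n$-th basis function is built from a polynomial orthogonal to all lower degrees *with respect to $hw$*, these numbers vanish for $k<n$, because $\ell_k$ has degree $k$.

## 6. Orthogonal polynomials for the weight $hw$

Let $\hat q_n=\ell_n+\sum_{m<n}E_{nm}\ell_m$ be orthogonal in $L^2(hw\,ds)$ to all polynomials of degree $<n$. Put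
$$\Delta_n=\int_0^\infty\hat q_n^2\,hw\,ds,\qquad q_n=\hat q_n/\sqrt{\Delta_n},\qquad\delta_n=\Delta_n-1 .$$
We call $\Delta_n$ the $n$-th pivot. With $\mathcal P_{n-1}$ the polynomials of degree $\le n-1$ ($\mathcal P_{-1}=\{0\}$),
$$\Delta_n=\min\Big\{\int_0^\infty P^2\,hw\,ds:\ P\in\ell_n+\mathcal P_{n-1}\Big\}.\tag{8}$$

For example, $\ell_0=c$, so $\Delta_0=c^2\int_0^\infty\frac{se^{-cs}}{1-e^{-s}}ds=c^2\sum_{j\ge0}(c+j)^{-2}$. For $p=1$ this is about $2.81$, and $\lambda\Delta_0\approx1.07$, to be compared with $\Lambda_1(1)=1$. We shall prove that $(-1)^n\lambda^{n+1}\Delta_n$ is, up to a factor tending to $1$, the $(n+1)$-st eigenvalue.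

Let $T_{km}=\int\ell_kq_m\,hw$, which vanishes for $k<m$. Then $\ell_k=\sum_{m\le k}T_{km}q_m$. Since the column $(\hat q_n)$ equals $(I+E)$ times the column $(\ell_n)$, we have, as lower triangular matrices with $\Delta=\mathrm{diag}(\Delta_n)$,
$$T=R\,\Delta^{1/2},\quad R=(I+E)^{-1},\qquad T^{-1}=\Delta^{-1/2}(I+E),\qquad T_{kk}=\sqrt{\Delta_k}.\tag{9}$$

The functions $\mathbf u_n=\sqrt{hw}\,q_n$ form an orthonormal basis of $L^2(0,\infty)$, by the density of polynomials in $L^2(hw\,ds)$ ($hw\le(1+s)e^{-cs}$ by (3)). The next point is that in this basis the matrix of $K$ is $T^*\,\mathrm{diag}(d_k)\,T$ with $T$ *lower triangular*: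
$$M_{mn}:=\langle\mathbf u_m,K\mathbf u_n\rangle=\sum_{k\ge\max(m,n)}d_kT_{km}T_{kn}.\tag{10}$$
To prove (10), insert $K(s,t)=\sqrt{h(s)h(t)}\sum_kd_ke_k(s)e_k(t)$ from Lemma 2 and (6), and note $\int\sqrt h\,\mathbf u_me_k=\int h\,w\,q_m\ell_k=T_{km}$. Fubini is justified by (7): $\sum_k\lambda^{k+1}(k+1)^3<\infty$ and $\int\sqrt{sh}\,|\mathbf u_m|\,ds=\int sh\,e^{-cs/2}|q_m|\,ds<\infty$.

## 7. Size of the pivots and of the triangular entries

**Lemma 4.** $\sum_{m<n}E_{nm}^2\le\delta_n$, and $0\le\delta_n\le2\kappa_n+\kappa_n^2$ with $\kappa_n=\sqrt{c/(n+1)}$. In particular $\delta_n=O(n^{-1/2})$.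

*Proof.* Since $h\ge1$, $\Delta_n\ge\int\hat q_n^2w=1+\sum_{m<n}E_{nm}^2$. This is the first claim and $\delta_n\ge0$.

For the upper bound we use $h\le1+\frac1s$, so $hw\le(1+s)e^{-cs}$. By (8), $\Delta_n\le r_n$, where $r_n$ is the minimum of $\int P^2(1+s)e^{-cs}ds$ over $P\in\ell_n+\mathcal P_{n-1}$, and we compute $r_n$. Let $L_n=L_n^{(0)}$ be the ordinary Laguerre polynomials, $L_n(-y)=\sum_j\binom nj\frac{y^j}{j!}$. The monic orthogonal polynomials for $e^{-cs}$ are $P_n(s)=(-1)^nn!\,c^{-n}L_n(cs)$, with squared norms $\gamma_n^0=n!^2c^{-2n-1}$. Put $r=-P_{n+1}(-1)/P_n(-1)$. The polynomial $\frac{P_{n+1}+rP_n}{s+1}$ is monic of degree $n$, is orthogonal to lower degrees for the weight $(1+s)e^{-cs}$, and has squared norm $\int(P_{n+1}+rP_n)s^ne^{-cs}ds=r\gamma_n^0$, where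
$$r\,\gamma_n^0=\frac{n+1}c\,\frac{L_{n+1}(-c)}{L_n(-c)}\,\gamma_n^0 .$$
The squared leading coefficient of $\ell_n$ is $\frac{c^{2n+2}}{(n+1)\,n!^2}=1/\gamma_n^1$ with
$$\gamma_n^1=\frac{n+1}c\,\gamma_n^0.\tag{11}$$
Hence $r_n=r\gamma_n^0/\gamma_n^1=L_{n+1}(-c)/L_n(-c)\ge1$.

With $a_j=\binom nj\frac{c^j}{j!}$ and $b_j=\binom{n+1}j\frac{c^j}{j!}$ we have $\binom n{j-1}\frac{c^j}{j!}=a_{j-1}\frac cj=b_j\frac j{n+1}$. So
$$L_{n+1}(-c)-L_n(-c)=\sum_{j\ge1}\binom n{j-1}\frac{c^j}{j!}=\sum_{j\ge1}\Big(a_{j-1}\frac cj\Big)^{1/2}\Big(b_j\frac j{n+1}\Big)^{1/2}\le\kappa_n\sqrt{L_n(-c)L_{n+1}(-c)}$$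
by Cauchy–Schwarz. Dividing, $\sqrt{r_n}-\frac1{\sqrt{r_n}}\le\kappa_n$, so $\sqrt{r_n}\le1+\kappa_n$ and $\delta_n\le r_n-1\le2\kappa_n+\kappa_n^2$. $\square$

**Lemma 5.** For $m<k$: $T_{km}^2\le\delta_k\prod_{m\le i<k}\Delta_i$. Hence, with $\theta=\lambda^{1/4}$ and constants $C,C'$,
$$\lambda^{(k-m)/2}|T_{km}|\le C\,\delta_k^{1/2}\theta^{k-m}\le C'(k+1)^{-1/4}\theta^{k-m}.$$

*Proof.* Fix $m$. From $(I+E)R=I$, $R_{km}=-\sum_{m\le i<k}E_{ki}R_{im}$ for $k>m$. Put $s_k^2=\sum_{m\le i\le k}R_{im}^2$, so $s_m=1$. By Cauchy–Schwarz and Lemma 4, $R_{km}^2\le\delta_ks_{k-1}^2$, hence $s_k^2\le\Delta_ks_{k-1}^2$. So $R_{km}^2\le\delta_k\prod_{m<i<k}\Delta_i$, and $T_{km}=R_{km}\sqrt{\Delta_m}$ gives the first claim. Since $\Delta_i\to1$, there is $i_0$ with $\Delta_i\le\lambda^{-1/2}$ for $i\ge i_0$. As all $\Delta_i\ge1$, $\prod_{m\le i<k}\Delta_i\le C^2\lambda^{-(k-m)/2}$ with $C^2=\prod_{i<i_0}\Delta_i$. $\square$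

## 8. The quadratic form as an alternating sum of squares

Put $\mathbf D=\mathrm{diag}(\lambda^{n+1})_{n\ge0}$ and $\tilde T=\mathbf D^{1/2}T\mathbf D^{-1/2}$, with entries $\tilde T_{km}=\lambda^{(k-m)/2}T_{km}$. By Lemma 5 and the Schur test $\tilde T$ is bounded on $\ell^2$. From (10), for finitely supported $v$,
$$\langle Mv,v\rangle=\sum_k(-1)^k\lambda^{k+1}\big((Tv)_k\big)^2 .\tag{12}$$
Since $\mathbf D^{1/2}Tv=\tilde T\mathbf D^{1/2}v$ and $M$ is bounded, both sides are continuous in $v\in\ell^2$, so (12) holds for all $v\in\ell^2$.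

We need four bounds. Let $\varepsilon_n$ be the maximum of
$$\sup_{k\ge n}\sum_{m<k}|\tilde T_{km}|\qquad\text{and}\qquad\sup_m\sum_{k\ge n,\,k>m}|\tilde T_{km}| ,$$
and $\varepsilon_n'=\big(\sum_{i<n}\lambda^{n-i}E_{ni}^2\big)^{1/2}$. The sequence $\varepsilon_n$ is non-increasing. By the Schur test, any block of the strictly lower part of $\tilde T$ with rows $\ge n$ has norm at most $\varepsilon_n$. By Lemmas 5 and 4,
$$\varepsilon_n=O(n^{-1/4}),\qquad\varepsilon_n'\le\delta_n^{1/2}=O(n^{-1/4}).\tag{13}$$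
For every initial segment $J=\{0,\dots,N\}$ of indices,
$$\|\tilde T_{JJ}^{-1}\|\le C_1\ \text{ with $C_1$ independent of $J$},\qquad\|T_{JJ}^{-1}\|\le1.\tag{14}$$
For the first: by triangularity $T_{JJ}^{-1}=(T^{-1})_{JJ}$, so by (9) the entries of $\tilde T_{JJ}^{-1}$ are $\lambda^{(k-m)/2}\Delta_k^{-1/2}(I+E)_{km}$. Here $|E_{km}|\le\delta_k^{1/2}$ is bounded, and the Schur test applies. For the second: by triangularity $(T_{JJ}T_{JJ}^*)_{jk}=\int\ell_j\ell_k\,hw$, and since $h\ge1$ this Gram matrix is $\ge\big(\int\ell_j\ell_kw\big)_{jk}=I$.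

## 9. Eigenvalues versus pivots, and the proof of Theorem A

Let $\nu_n=\mu^+_{n/2+1}$ for $n$ even and $\nu_n=\mu^-_{(n+1)/2}$ for $n$ odd. In both cases $\nu_n$ is the $(\lfloor n/2\rfloor+1)$-st largest positive eigenvalue of $(-1)^nM$, and the nonzero eigenvalues of $K$ are the numbers $(-1)^n\nu_n$, $n\ge0$.

**Proposition 6.** $\nu_n=\lambda^{n+1}\Delta_n\big(1+O(\varepsilon_n^2+\varepsilon_n'^2)\big)$ as $n\to\infty$.

**Step 1: upper bound, with the wrong-sign squares paying for the cross terms.** Let $J=\{0,\dots,n-1\}$, $J^c=\{n,n+1,\dots\}$. Let $v$ range over the closed subspace where $(Tv)_k=0$ for all $k<n$ with $k\equiv n\pmod2$. There are $\lfloor n/2\rfloor$ such $k$, so its codimension is at most $\lfloor n/2\rfloor$. In $(-1)^n\langle Mv,v\rangle$ the remaining squares with $k<n$ enter with a minus sign. Put $y=(Tv)_J=T_{JJ}v_J$ and $\tilde y=\mathbf D_J^{1/2}y$, so that $\mathbf D_J^{1/2}v_J=\tilde T_{JJ}^{-1}\tilde y$.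 By (12),
$$(-1)^n\langle Mv,v\rangle\le-|\tilde y|^2+|X+Y|^2,\qquad X=\tilde T_{J^cJ}\tilde T_{JJ}^{-1}\tilde y,\quad Y=\tilde T_{J^cJ^c}\mathbf D_{J^c}^{1/2}v_{J^c},$$
and $|X|\le C_1\varepsilon_n|\tilde y|$ by (14). Let $a=C_1^2\varepsilon_n^2$, which is $<1$ for $n$ large. If $\varepsilon_n=0$ then $X=0$. Otherwise use $|X+Y|^2\le(1+\eta)|Y|^2+(1+\eta^{-1})|X|^2$ with $\eta=\frac a{1-a}$, for which $1+\eta^{-1}=\frac1a$. Then $(1+\eta^{-1})|X|^2\le|\tilde y|^2$ is cancelled by $-|\tilde y|^2$, and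
$$(-1)^n\langle Mv,v\rangle\le\big(1+O(\varepsilon_n^2)\big)|Y|^2 .$$

To bound $|Y|$, write $Y=\lambda^{(n+1)/2}Zv_{J^c}$ with $Z=\tilde T_{J^cJ^c}\,\mathrm{diag}(\lambda^{(k-n)/2})_{k\ge n}=Z_0+Z_1$, where $Z_0=\mathrm{diag}(\sqrt{\Delta_k}\,\lambda^{(k-n)/2})$ and $Z_1$ is strictly lower triangular with $\|Z_1\|\le\varepsilon_n$. Let $\iota_n$ be the $n$-th unit vector and $v_{J^c}=x\iota_n+v'$, $v'\perp\iota_n$. Then:

* $|Z\iota_n|^2=\Delta_n+|Z_1\iota_n|^2\le\Delta_n+\varepsilon_n^2$;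
* on $\iota_n^\perp$ the norm of $Z$ is at most $\sup_{k>n}\sqrt{\Delta_k\lambda}+\varepsilon_n$, so $|Zv'|^2\le\lambda'|v'|^2$ for a fixed $\lambda'<1$ and $n$ large;
* $Zv'$ has no $n$-th component, so $|\langle Z\iota_n,Zv'\rangle|=|\langle Z_1\iota_n,Zv'\rangle|\le\varepsilon_n|v'|$.

By the two-by-two bound with $a=\Delta_n+\varepsilon_n^2$, $b=\lambda'$, $e=\varepsilon_n$ (and $a-b\ge1-\lambda'$),
$$|Zv_{J^c}|^2\le\Big(\Delta_n+\varepsilon_n^2+\frac{\varepsilon_n^2}{1-\lambda'}\Big)|v|^2 .$$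
By max–min, $\nu_n\le\lambda^{n+1}\Delta_n\big(1+O(\varepsilon_n^2)\big)$.

**Step 2: lower bound, by a test space of the right dimension.** Let $J'=\{0,\dots,n\}$ and $J'^c=\{n+1,\dots\}$. Let $v$ be supported in $J'$ with $(Tv)_k=0$ for $k\le n$, $k\not\equiv n\pmod2$. As $T_{J'J'}$ is invertible, this space has dimension $\lfloor n/2\rfloor+1$. With $y=T_{J'J'}v$ and $\tilde y=\mathbf D_{J'}^{1/2}y$, (12) and (14) give
$$(-1)^n\langle Mv,v\rangle\ge|\tilde y|^2-\big|\tilde T_{J'^cJ'}\tilde T_{J'J'}^{-1}\tilde y\big|^2\ge(1-C_1^2\varepsilon_n^2)|\tilde y|^2 .$$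
It remains to compare $|\tilde y|$ with $|v|$. With $J=\{0,\dots,n-1\}$, (14) gives $|v_J|^2=|T_{JJ}^{-1}y_J|^2\le|y_J|^2\le\lambda^{-n}|\tilde y_J|^2$. By (9), $v_n=\Delta_n^{-1/2}\big(y_n+\sum_{i<n}E_{ni}y_i\big)$, that is
$$\lambda^{(n+1)/2}v_n=\Delta_n^{-1/2}\Big(\tilde y_n+\sum_{i<n}\lambda^{(n-i)/2}E_{ni}\tilde y_i\Big).$$
So
$$\lambda^{n+1}|v|^2\le\Delta_n^{-1}\big(|\tilde y_n|+\varepsilon_n'|\tilde y_J|\big)^2+\lambda|\tilde y_J|^2\le\big(\Delta_n^{-1}+O(\varepsilon_n'^2)\big)|\tilde y|^2$$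
for $n$ large, by the two-by-two bound with $a=\Delta_n^{-1}$, $e=\Delta_n^{-1}\varepsilon_n'$, $b=\lambda+\Delta_n^{-1}\varepsilon_n'^2$, since $a-b\to1-\lambda>0$. By max–min, $\nu_n\ge\lambda^{n+1}\Delta_n\big(1-O(\varepsilon_n^2+\varepsilon_n'^2)\big)$. $\square$

**Proof of Theorem A.** By Proposition 6, Lemma 4 and (13), $\nu_n=\lambda^{n+1}(1+O(n^{-1/2}))$. It remains to see that $(-1)^n\nu_n$ really is the $(n+1)$-st eigenvalue in the ordering by modulus. Since $\nu_{n+1}/\nu_n\to\lambda<1$, there is $n_1$ with $\nu_n>\nu_{n+1}$ for $n\ge n_1$. Let $n\ge n_1+2$. Then $\nu_i<\nu_n$ for $i>n$, and $\nu_i>\nu_n$ for $n_1\le i<n$. For $i<n_1$ choose $i'\in\{n_1,n_1+1\}$ of the same parity as $i$. Since $\nu$ is non-increasing along each parity class, $\nu_i\ge\nu_{i'}>\nu_n$. So exactly the $n$ numbers $\nu_i$ with $i<n$ exceed $\nu_n$, and all $\nu_i$ with $i>n$ are smaller. By (5),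
$$\Lambda_p(n+1)=(-1)^n\nu_n\qquad(n\ge n_1+2),\tag{15}$$
that is, $(-1)^{n-1}\Lambda_p(n)=\lambda^n(1+O(n^{-1/2}))$. Lemma 3 is the remaining claim. $\blacksquare$

For Theorem B two things must be improved. We need the $n^{-1/2}$-term of $\Delta_n$, and in Proposition 6 the error $\varepsilon_n^2+\varepsilon_n'^2$, so far only $O(n^{-1/2})$, must become $o(n^{-1/2})$.

## 10. The second term of the pivots

For a positive function $g$ on $(0,\infty)$ let
$$\Delta_n(g)=\min\Big\{\int_0^\infty P^2gw\,ds:P\in\ell_n+\mathcal P_{n-1}\Big\}.$$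
It is monotone in $g$, and $\Delta_n=\Delta_n(h)$. Let $\mathcal H$ be the set of $g=\frac{1+s}sH$ with $H>0$ continuous on $[0,\infty)$ such that $(1+s)(H-1)$ has a finite limit at $\infty$. Then $H\to1$, and $(1+s)\log H$ has the same finite limit. For $g\in\mathcal H$ put
$$C(g)=\frac{\sqrt c}{2\pi}\int_0^\infty\log g(s)\,s^{-1/2}ds .$$
The integral converges absolutely: $\log g$ is at most logarithmic at $0$ and $O(1/s)$ at $\infty$. Our $h$ belongs to $\mathcal H$, with $H=\frac s{(1+s)(1-e^{-s})}$ and $(1+s)(H-1)=\frac s{e^s-1}-1$, and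
$$C(h)=\frac{\sqrt c}{2\pi}\int_0^\infty\sum_{j\ge1}\frac{e^{-js}}j\,s^{-1/2}ds=\frac{\sqrt c}{2\pi}\sum_{j\ge1}\frac{\sqrt\pi}{j^{3/2}}=\frac{\sqrt c\,\zeta(3/2)}{2\sqrt\pi}=C_p .$$
Another example: $g=\frac{1+s}s$ ($H=1$) occurred in Lemma 4, where $\Delta_n(g)=L_{n+1}(-c)/L_n(-c)$.

**Proposition 7.** For $g\in\mathcal H$: $\Delta_n(g)=1+C(g)\,n^{-1/2}+o(n^{-1/2})$.

The plan is to prove this when $H$ is a quotient of products of linear factors, by inserting the factors one at a time, and then to squeeze a general $H$ between two such quotients.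

**Step 1: the bookkeeping class.** When a factor is inserted, consecutive quotients of differences appear. A plain error term $O(n^{-1/2})$ in these differences would lose accuracy, so we carry complete expansions. Let $\mathcal E$ be the set of real sequences (defined for large $n$) having a complete asymptotic expansion in powers $n^{-\nu/2}$, $\nu=0,1,2,\dots$ It is closed under sums, products, shifts, under reciprocals if the leading coefficient (that of $n^0$) is nonzero, and under $\exp$. If $x\in\mathcal E$ has nonzero leading coefficient, then $x_{n+1}/x_n\in\mathcal E$ and $x_{n+1}/x_n=1+O(\frac1n)$. For example, $\sqrt{n+1}-\sqrt n=\frac12n^{-1/2}+O(n^{-3/2})$ is in $\mathcal E$.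

Let $\omega$ be $e^{-cs}$ times a rational function that is positive on $[0,\infty)$ with no poles there. Let $P_n$ be its monic orthogonal polynomials and, for $a,b>0$,
$$\gamma_n=\int P_n^2\omega,\quad r_n(a)=-\frac{P_{n+1}(-a)}{P_n(-a)},\quad Q_n(b)=\int\frac{P_n\omega}{s+b}\,ds,\quad\rho_n(b)=-\frac{Q_{n+1}(b)}{Q_n(b)} .$$
All denominators are nonzero: the zeros of $P_n$ lie in $(0,\infty)$, and $P_n(-b)Q_n(b)=\int\frac{P_n^2\omega}{s+b}ds>0$, because $\frac{P_n(-b)-P_n(s)}{s+b}$ is a polynomial of degree $<n$.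

**Definition.** For finite sets $S,S'\subset(0,\infty)$ we say that $\omega$ is *regular off $(S,S')$* if
$$\frac{\gamma_n}{\gamma_{n-1}}=\frac{n^2}{c^2}\Big(1+O\big(\tfrac1n\big)\Big),\quad r_n(a)=\frac nc\Big(1+\sqrt{ca}\,n^{-1/2}+O\big(\tfrac1n\big)\Big),\quad\rho_n(b)=\frac nc\Big(1-\sqrt{cb}\,n^{-1/2}+O\big(\tfrac1n\big)\Big)$$
for all $a\in(0,\infty)\setminus S$ and $b\in(0,\infty)\setminus S'$, with all brackets in $\mathcal E$.

**Step 2: $\omega=e^{-cs}$ is regular off $(\emptyset,\emptyset)$.** Here $P_n(s)=(-1)^nn!\,c^{-n}L_n(cs)$ and $\gamma_n/\gamma_{n-1}=n^2/c^2$.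

*The quantity $r_n$.* We have $r_n(a)=\frac{n+1}c\frac{L_{n+1}(-ca)}{L_n(-ca)}$. We claim that for $y>0$
$$L_n(-y)=n^{-1/4}e^{2\sqrt{ny}}\,x_n,\qquad x\in\mathcal E\text{ with nonzero leading coefficient}.\tag{16}$$
This is contained in Perron's formula (Szegő, *Orthogonal Polynomials*, Thm 8.22.3); here is a direct argument. From $L_n(-y)=\sum_j\binom nj\frac{y^j}{j!}$,
$$L_n(-y)=\frac1{2\pi i}\oint e^{yu}\Big(1+\frac1u\Big)^n\frac{du}u .$$
Take the circle $u=\sqrt{n/y}\,e^{i\vartheta}$ and put $N=\sqrt{ny}$, $\epsilon=1/N$, $\tau=1/u=y\epsilon e^{-i\vartheta}$, so $yu=Ne^{i\vartheta}$, $n\tau=Ne^{-i\vartheta}$ and $n=\frac1{y\epsilon^2}$. Then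
$$L_n(-y)=\frac1{2\pi}\int_{-\pi}^\pi e^{2N\cos\vartheta}B(\vartheta,\epsilon)\,d\vartheta,\qquad B=\exp\Big(\frac{\log(1+\tau)-\tau}{y\epsilon^2}\Big)=\exp\Big(ye^{-2i\vartheta}\,\frac{\log(1+\tau)-\tau}{\tau^2}\Big).$$
$B$ is analytic in $\epsilon$ for $|\epsilon|<1/y$, so $B=\sum_{\nu<k}B_\nu(\vartheta)\epsilon^\nu+O(\epsilon^k)$ uniformly in $\vartheta$, with smooth $B_\nu$ and $B_0(0)=e^{-y/2}$. Laplace's method at the unique nondegenerate maximum $\vartheta=0$ of $\cos\vartheta$ gives each $\int e^{2N\cos\vartheta}B_\nu\,d\vartheta$ as $e^{2N}N^{-1/2}$ times an expansion in powers of $N^{-1}$, and the remainder contributes $O(e^{2N}N^{-1/2-k})$. As $N^{-\nu}=(ny)^{-\nu/2}$, (16) follows; the leading coefficient is a nonzero multiple of $e^{-y/2}$. Hence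
$$\frac{L_{n+1}(-y)}{L_n(-y)}=\Big(\frac{n+1}n\Big)^{-1/4}e^{2\sqrt y(\sqrt{n+1}-\sqrt n)}\,\frac{x_{n+1}}{x_n}=1+\sqrt y\,n^{-1/2}+O\big(\tfrac1n\big)\in\mathcal E ,$$
and $y=ca$ gives the claim on $r_n$.

*The quantity $\rho_n$.* By Rodrigues' formula $e^{-x}L_n(x)=\frac1{n!}\frac{d^n}{dx^n}(x^ne^{-x})$ and $n$ integrations by parts,
$$\int_0^\infty\frac{e^{-x}L_n(x)}{x+\beta}\,dx=I_n(\beta):=\int_0^\infty\frac{x^ne^{-x}}{(x+\beta)^{n+1}}\,dx,$$
so, substituting $x=cs$ in $Q_n(b)$, $\rho_n(b)=\frac{n+1}c\frac{I_{n+1}(cb)}{I_n(cb)}$. We claim $I_n(\beta)=n^{-1/4}e^{-2\sqrt{n\beta}}$ times an element of $\mathcal E$ with nonzero leading coefficient; as before this gives the claim on $\rho_n$. Put $N=\sqrt{n\beta}$, $\epsilon=1/N$, $x=Ny$, $\tau=\frac\beta x=\frac{\beta\epsilon}y$. The integrand with respect to $dy$ becomes $e^{-N(y+1/y)}A(y,\epsilon)$ with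
$$A=\frac1{y+\beta\epsilon}\exp\Big(\frac{\tau-\log(1+\tau)}{\beta\epsilon^2}\Big)=\frac1{y+\beta\epsilon}\exp\Big(\frac\beta{y^2}\cdot\frac{\tau-\log(1+\tau)}{\tau^2}\Big),\qquad A(1,0)=e^{\beta/2}.$$
On $y\in[\frac12,2]$, $A$ is analytic up to $\epsilon=0$. Taylor expansion in $\epsilon$ and Laplace's method at the minimum $y=1$ of $y+\frac1y$ give for this part $e^{-2N}N^{-1/2}$ times an expansion in powers of $N^{-1}$ with nonzero leading coefficient.

The rest is negligible. The full exponent $-x-n\log(1+\beta/x)$ has derivative $-1+\frac{n\beta}{x(x+\beta)}$, which decreases, so it is concave. It equals $-2N+O(1)$ at $y=1$ and $-\frac52N+O(1)$ at $y=\frac12$ and $y=2$. By concavity, for $N$ large, it is at most $-\frac52N+O(1)$ for $y<\frac12$, and at most $-\frac52N+O(1)-\frac N4(y-2)$ for $y>2$. The remaining factor $\frac1{y+\beta\epsilon}$ is at most $N/\beta$. So the part $y\notin[\frac12,2]$ contributes $O(Ne^{-5N/2})$.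

**Step 3: inserting a zero.** If $\omega$ is regular off $(S,S')$ and $a_0\notin S$, then $\tilde\omega=(s+a_0)\omega$ is regular off $(S\cup\{a_0\},S')$, and $\tilde\gamma_n=r_n(a_0)\gamma_n$. Indeed
$$\tilde P_n=\frac{P_{n+1}+r_n(a_0)P_n}{s+a_0}$$
is a monic polynomial of degree $n$, orthogonal to lower degrees for $\tilde\omega$, and $\tilde\gamma_n=\int(P_{n+1}+r_n(a_0)P_n)s^n\omega=r_n(a_0)\gamma_n$. Moreover
$$\tilde P_n(-a)=P_n(-a)\,\frac{r_n(a_0)-r_n(a)}{a_0-a},\qquad\tilde Q_n(b)=Q_{n+1}(b)+r_n(a_0)Q_n(b)=Q_n(b)\big(r_n(a_0)-\rho_n(b)\big).$$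
The two differences are $\frac{\sqrt n}c$ times elements of $\mathcal E$ with leading coefficients $\sqrt c(\sqrt{a_0}-\sqrt a)\ne0$ and $\sqrt c(\sqrt{a_0}+\sqrt b)\neq0$. So the quotients of their consecutive terms are $1+O(\frac1n)$ and in $\mathcal E$, and
$$\tilde r_n(a)=r_n(a)\big(1+O(\tfrac1n)\big),\qquad\tilde\rho_n(b)=\rho_n(b)\big(1+O(\tfrac1n)\big),\qquad\frac{\tilde\gamma_n}{\tilde\gamma_{n-1}}=\frac{r_n(a_0)}{r_{n-1}(a_0)}\cdot\frac{\gamma_n}{\gamma_{n-1}}=\frac{\gamma_n}{\gamma_{n-1}}\big(1+O(\tfrac1n)\big),$$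
with brackets in $\mathcal E$.

**Step 4: inserting a pole.** If $\omega$ is regular off $(S,S')$ and $b_0\notin S'$, then $\tilde\omega=\frac\omega{s+b_0}$ is regular off $(S,S'\cup\{b_0\})$, and $\tilde\gamma_n=\rho_{n-1}(b_0)\gamma_{n-1}$. Take $\tilde P_n=P_n+\rho_{n-1}(b_0)P_{n-1}$, $n\ge1$. Then $\int\tilde P_n\tilde\omega=Q_n(b_0)+\rho_{n-1}(b_0)Q_{n-1}(b_0)=0$. From $s^j=(s+b_0)s^{j-1}-b_0s^{j-1}$,
$$\int\tilde P_ns^j\tilde\omega=\int\tilde P_ns^{j-1}\omega-b_0\int\tilde P_ns^{j-1}\tilde\omega .$$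
By induction this is $0$ for $j<n$, and for $j=n$ it is $\rho_{n-1}(b_0)\gamma_{n-1}$. So $\tilde P_n$ is the monic orthogonal polynomial and $\tilde\gamma_n$ is as stated. Moreover
$$\tilde P_n(-a)=P_{n-1}(-a)\big(\rho_{n-1}(b_0)-r_{n-1}(a)\big),\qquad\tilde Q_n(b)=-Q_{n-1}(b)\,\frac{\rho_{n-1}(b_0)-\rho_{n-1}(b)}{b-b_0},$$
the second from $\frac1{(s+b_0)(s+b)}=\frac1{b-b_0}\big(\frac1{s+b_0}-\frac1{s+b}\big)$ and $\int\tilde P_n\tilde\omega=0$. The differences are again $\sqrt n$ (with $n-1$ for $n$) over $c$ times elements of $\mathcal E$, with leading coefficients $-\sqrt c(\sqrt{b_0}+\sqrt a)\ne0$ and $\sqrt c(\sqrt b-\sqrt{b_0})\ne0$. So $\tilde r_n(a)=r_{n-1}(a)(1+O(\frac1n))=r_n(a)(1+O(\frac1n))$, likewise for $\tilde\rho_n(b)$, and $\frac{\tilde\gamma_n}{\tilde\gamma_{n-1}}=\frac{\rho_{n-1}(b_0)}{\rho_{n-2}(b_0)}\cdot\frac{\gamma_{n-1}}{\gamma_{n-2}}=\frac{n^2}{c^2}(1+O(\frac1n))$, all with brackets in $\mathcal E$. Finally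
$$\frac{\tilde\gamma_n}{\gamma_n}=\rho_{n-1}(b_0)\,\frac{\gamma_{n-1}}{\gamma_n}=\frac cn\Big(1-\sqrt{cb_0}\,n^{-1/2}+O\big(\tfrac1n\big)\Big).$$

**Step 5: products of linear factors.** Let $H=\prod_{i=1}^d\frac{s+a_i}{s+b_i}$ with $a_i,b_i>0$, where $a_0:=1,a_1,\dots,a_d$ are distinct and $b_1,\dots,b_d$ are distinct. Then $gw=(1+s)He^{-cs}$. Start from $e^{-cs}$, insert the zeros $-a_0,\dots,-a_d$ by Step 3, then the poles by Step 4. The $d+1$ factors $\frac nc(1+\sqrt{ca_i}\,n^{-1/2}+O(\frac1n))$ and $d$ factors $\frac cn(1-\sqrt{cb_j}\,n^{-1/2}+O(\frac1n))$ multiply up, and by (11)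
$$\Delta_n(g)=\frac{\tilde\gamma_n}{\gamma_n^1}=1+\sqrt c\Big(\sum_{i=0}^d\sqrt{a_i}-\sum_{j=1}^d\sqrt{b_j}\Big)n^{-1/2}+O\big(\tfrac1n\big).$$
The coefficient is $C(g)$. Indeed $\log g=\sum_{i=0}^d\log\frac{s+a_i}s-\sum_{j=1}^d\log\frac{s+b_j}s$, and $\int_0^\infty\log\frac{s+a}s\,s^{-1/2}ds=2\pi\sqrt a$, because the derivative in $a$ is $\int_0^\infty\frac{s^{-1/2}}{s+a}ds=\frac\pi{\sqrt a}$ and the integral tends to $0$ as $a\to0$.

**Step 6: squeezing a general $g\in\mathcal H$.** Let $\chi=(1+s)\log H\in C[0,\infty]$ and $\epsilon>0$. We look for functions $H_\pm$ as in Step 5 with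
$$\chi\le(1+s)\log H_+\le\chi+4\epsilon,\qquad\chi-4\epsilon\le(1+s)\log H_-\le\chi.\tag{17}$$

First, the functions $\frac{1+s}{s+b}$, $b>0$, span a dense subspace of $C[0,\infty]$. Since $\frac{1+s}{s+b}=1+\frac{1-b}{s+b}$, their span is that of $1$ and $\frac1{s+b}$, $b\ne1$. The closure of this span is an algebra: for $b\ne b'$ the product $\frac1{(s+b)(s+b')}$ is in the span by partial fractions, and squares are uniform limits as $b'\to b$. It contains $1$ and separates the points of $[0,\infty]$, so by Stone–Weierstrass it is $C[0,\infty]$. Hence there are functions $F=(1+s)\sum_j\frac{u_j}{s+b_j}$, with distinct $b_j>0$ and $u_j\neq0$, within $\epsilon$ of $\chi+2\epsilon$, and likewise for $\chi-2\epsilon$.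

Second, such an $F$ is nearly $(1+s)\log$ of a product as in Step 5: split each $u_j$ into $N$ small pieces. For $N\ge\max_j2|u_j|/b_j$ choose $b_{ji}\in[b_j,b_j+\frac1N]$, $i=1,\dots,N$, and put $a_{ji}=b_{ji}+\frac{u_j}N>0$. Choosing the $b_{ji}$ one after another, we avoid finitely many values each time, so that all $b_{ji}$ are distinct and all $a_{ji}$ are distinct and $\ne1$. Since $|\log(1+x)-x|\le x^2$ for $|x|\le\frac12$, applied with $x=\frac{u_j}{N(s+b_{ji})}$,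
$$\Big|\log\frac{s+a_{ji}}{s+b_{ji}}-\frac{u_j}{N(s+b_j)}\Big|\le\frac{u_j^2}{N^2(s+b_j)^2}+\frac{|u_j|}{N^2(s+b_j)^2} .$$
Sum over $i$ and $j$ and multiply by $1+s$: the total error is at most $\frac1N\sum_j(u_j^2+|u_j|)\sup_s\frac{1+s}{(s+b_j)^2}$, which is $\le\epsilon$ for $N$ large. This gives (17).

Let $g_\pm=\frac{1+s}sH_\pm$. Then $g_-\le g\le g_+$, so $\Delta_n(g_-)\le\Delta_n(g)\le\Delta_n(g_+)$. By (17), $|\log(g_\pm/g)|\le\frac{4\epsilon}{1+s}$, so $C(g_\pm)=C(g)+O(\epsilon)$. Apply Step 5 to $g_\pm$, let $n\to\infty$, then $\epsilon\to0$. $\square$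

## 11. Near-diagonal entries, and the proof of Theorem B

**Lemma 8.** For each fixed $k\ge1$: $E_{n,n-k}=o(n^{-1/4})$.

*Proof.* Lemma 4 gives only $O(n^{-1/4})$. The gain comes from the fact that Proposition 7 allows us to vary the weight near $s=0$. Let $m=n-k$. From $\int\hat q_n\ell_mhw=0$,
$$E_{nm}=\int\hat q_n\ell_mw=-\int\hat q_n\ell_m(h-1)w .$$
Let $\epsilon>0$, let $\chi_\epsilon$ be continuous with $0\le\chi_\epsilon\le1$, $\chi_\epsilon=1$ on $[0,\epsilon]$, $\chi_\epsilon=0$ on $[2\epsilon,\infty)$, and put $v=(h-1)\chi_\epsilon$. Splitting $h-1=v+(h-1)(1-\chi_\epsilon)$ and using Cauchy–Schwarz twice,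
$$|E_{nm}|\le\Big(\int\hat q_n^2vw\Big)^{1/2}\Big(\int\ell_m^2(h-1)w\Big)^{1/2}+\Big(\int\hat q_n^2(h-1)w\Big)^{1/2}\Big(\int_{s>\epsilon}\ell_m^2(h-1)w\Big)^{1/2}.$$
We bound the four factors.

* Since $h-1\le\frac1s$ and $L_m^{(1)}=\sum_{j\le m}L_j$ with $L_j$ orthonormal for $e^{-x}$, $\int\ell_m^2(h-1)w\le\int\ell_m^2e^{-cs}ds=\frac c{m+1}\int_0^\infty\big(\sum_{j\le m}L_j\big)^2e^{-x}dx=c$.
* $\int\hat q_n^2(h-1)w=\Delta_n-\int\hat q_n^2w\le\Delta_n-1=O(n^{-1/2})$.
* On $s>\epsilon$ we have $h-1=\frac{e^{-s}}{1-e^{-s}}\le C_\epsilon e^{-s}$. Also $1=\int\hat q_m\ell_mw\le\Delta_m^{1/2}\big(\int\ell_m^2h^{-1}w\big)^{1/2}$ with $h^{-1}=1-e^{-s}$, so $\int e^{-s}\ell_m^2w\le1-\Delta_m^{-1}\le\delta_m$. Hence $\int_{s>\epsilon}\ell_m^2(h-1)w\le C_\epsilon\delta_m\to0$.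
* The function $h-\frac v2$ is in $\mathcal H$: it is at least $h-\frac{h-1}2\ge\frac h2>0$, its function $H$ is continuous with value $\frac12$ at $s=0$, and it agrees with $h$ for $s\ge2\epsilon$. Moreover $\Delta_n(h-\frac v2)\le\int\hat q_n^2(h-\frac v2)w=\Delta_n(h)-\frac12\int\hat q_n^2vw$. So by Proposition 7, $\int\hat q_n^2vw\le2n^{-1/2}\big(C(h)-C(h-\frac v2)+o(1)\big)$, and since $h-\frac v2\ge\frac h2$, $C(h)-C(h-\frac v2)\le\frac{\sqrt c}{2\pi}\int_0^{2\epsilon}(\log2)\,s^{-1/2}ds=O(\sqrt\epsilon)$.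

The second product is $o(n^{-1/4})$ for fixed $\epsilon$, and the first gives $\limsup_nn^{1/4}|E_{n,n-k}|=O(\epsilon^{1/4})$ for every $\epsilon>0$. $\square$

**Proof of Theorem B.** We show $\varepsilon_n=o(n^{-1/4})$ and $\varepsilon_n'=o(n^{-1/4})$. Fix an integer $W\ge1$.

For $0<k-m\le W$, $R_{km}$ is an entry of the inverse of the unipotent block of $I+E$ with indices in $[m,k]$. It is therefore a fixed polynomial, without constant term, in the entries $E_{ab}$ with $m\le b<a\le k$. By Lemma 8 these are $o(k^{-1/4})$, so $R_{km}=o(k^{-1/4})$ and $T_{km}=R_{km}\sqrt{\Delta_m}=o(k^{-1/4})$, uniformly for $0<k-m\le W$ as $k\to\infty$. For $k-m>W$ Lemma 5 gives $|\tilde T_{km}|\le C'(k+1)^{-1/4}\theta^{k-m}$. In every row and column sum that defines $\varepsilon_n$ there are at most $W$ entries of the first kind and a geometric tail of the second. Hence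
$$\varepsilon_n\le n^{-1/4}\big(o_W(1)+C''\theta^W\big)$$
with $C''$ independent of $W$, where $o_W(1)\to0$ as $n\to\infty$ for fixed $W$. As $W$ is arbitrary, $\varepsilon_n=o(n^{-1/4})$. Similarly, by Lemma 4,
$$\varepsilon_n'^2\le\sum_{1\le k\le W}E_{n,n-k}^2+\lambda^W\delta_n ,$$
so $\varepsilon_n'=o(n^{-1/4})$.

Now Propositions 6 and 7 give
$$\nu_n=\lambda^{n+1}\Delta_n\big(1+o(n^{-1/2})\big)=\lambda^{n+1}\big(1+C_p\,n^{-1/2}+o(n^{-1/2})\big).$$
By (15), $(-1)^{n-1}\Lambda_p(n)=\nu_{n-1}$ for large $n$, and $(n-1)^{-1/2}=n^{-1/2}+O(n^{-3/2})$. $\blacksquare$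

Three facts follow at once for every $p$. From some index on the eigenvalues are simple and strictly alternate in sign, by (15) and the strict decrease of $\nu_n$. The ratio $\Lambda_p(n+1)/\Lambda_p(n)$ tends to $-\phi_p^2/p$. And since $C_p>0$, the limit $1$ is approached from above with deviation asymptotic to $C_pn^{-1/2}$, so the rate $O(n^{-1/2})$ in Theorem A is sharp.
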